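# Curves that split under completion, and the kernel of $G(R)\to G(\hat R)$

## 1. Three theorems about $\ker(G(R)\to G(\hat R))$

**Theorem A.** Let $k$ be any field with $\operatorname{char}k\ne 2$ and
$$R=k[x,a,b]_{(x,a,b)}\big/\big(b^2-a^2x(x+x^2-a)\big).$$
Put $X=\operatorname{Spec}R$, $Y=\operatorname{Sing}(X)$, $\hat X=\operatorname{Spec}\hat R$. Let $f:G(Y)\to G(X)$ be induced by the closed immersion $Y\subset X$ and $g:G(X)\to G(\hat X)$ by the flat morphism $\hat X\to X$. Then $\ker(g)\not\subseteq\operatorname{im}(f)$.

Here $G(Z)$ is the Grothendieck group of coherent sheaves on the Noetherian scheme $Z$, and $\hat R$ is the completion of the local ring $R$ at its maximal ideal. The theorem answers a question from Hailong Dao, "On injectivity of maps between Grothendieck groups induced by completion", arXiv:0710.5336 (2007). For an excellent local ring $R$ that is a homomorphic image of a regular local ring, put $\hat Y=\operatorname{Sing}(\hat X)$; there is a commutative square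
$$\begin{array}{ccc} G(Y) & \xrightarrow{\ f\ } & G(X) \\ \downarrow & & \downarrow{\scriptstyle g} \\ G(\hat Y) & \longrightarrow & G(\hat X). \end{array}$$
Completion may kill a class in $G(X)$. Must a class killed in this way come from the singular locus? That is, is $\ker(g)\subseteq\operatorname{im}(f)$? Theorem A says no, already for a surface. The failure can be made much worse.

**Theorem B.** Let $\operatorname{char}k=0$, put $y:=x^2-a$, and for $j\ge 0$ let
$$R_j=k[x,a,b,u_1,v_1,\dots,u_j,v_j]_{(x,a,b,u_\bullet,v_\bullet)}\Big/\Big(b^2-a^2x(y^3-x^2y+x^3)+\sum_{i=1}^j u_iv_i\Big).$$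
Then $R_j$ is a hypersurface domain of dimension $2j+2$ with $\dim\operatorname{Sing}(R_j)=1$. There is $\alpha_j\in\ker(g)$ with $n\alpha_j\notin\operatorname{im}(f)$ for all $n\ne 0$, so the inclusion fails even after $\otimes\,\mathbb Q$. The ring $R_j$ is normal for $j\ge1$ and factorial for $j\ge 2$. Moreover, for every $d\ge 2$ there is a $d$-dimensional example of such infinite-order failure.

**Theorem C.** Let $R$ be an excellent local ring. (1) If $\dim\operatorname{Sing}(R)\le 0$, then $g$ is injective. (2) If $\dim R\le 1$, then $\ker g\subseteq\operatorname{im}f$.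

The ring of Theorem A has dimension $2$ and, as we will see, a singular locus of dimension $1$. By Theorem C both numbers are the smallest possible. All rings in Theorems A and B are localizations of finitely generated algebras over a field, so they are excellent and are homomorphic images of regular local rings.

## 2. Grothendieck groups, completions, divisor classes

**Definition.** For a Noetherian ring $A$, $G(A)=G(\operatorname{Spec}A)$ is the free abelian group on isomorphism classes $[M]$ of finitely generated $A$-modules, modulo $[M_2]=[M_1]+[M_3]$ for every exact sequence $0\to M_1\to M_2\to M_3\to 0$. A flat morphism induces a pullback, and a proper morphism $p$ induces $p_*[\mathcal M]=\sum_i(-1)^i[R^ip_*\mathcal M]$.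

Two examples. If $A$ is regular local, every finitely generated module has a finite free resolution, so $G(A)=\mathbb Z[A]$; for a discrete valuation ring the residue field has class $[A]-[A]=0$. If $A=k[\varepsilon]/(\varepsilon^2)$, length gives $G(A)=\mathbb Z[k]$, and $[A]=2[k]$.

We use the following textbook facts.

1. *Dévissage.* $G(A)$ is generated by the $[A/\mathfrak p]$. A module with support in a closed set $V$ has a filtration with quotients $A/\mathfrak p$, $\mathfrak p\in V$. Hence $\operatorname{im}(f)$ is generated by the $[R/\mathfrak p]$ with $\mathfrak p\in\operatorname{Sing}(X)$, and the scheme structure on $Y$ is irrelevant.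
2. *Localization.* For $Z\subset X$ closed, $G(Z)\to G(X)\to G(X\setminus Z)\to 0$ is exact. Hence $\operatorname{im}(f)=\ker\big(G(X)\to G(X\setminus Y)\big)$.
3. *Lengths.* If $\mathfrak q$ is a minimal prime of $A$, then $[M]\mapsto\ell(M_{\mathfrak q})$ is a homomorphism $G(A)\to\mathbb Z$. In particular $r[\hat R]=0$ in $G(\hat R)$ forces $r=0$.
4. *Determinants.* If $A$ is regular of finite dimension, $G(A)=K_0(A)$, and the top exterior power gives $\det:K_0(A)\to\operatorname{Pic}(A)$.
5. *Excellence.* If $R$ is excellent local, $R\to\hat R$ is flat with geometrically regular fibres. So for $\mathfrak q\subset\hat R$ over $\mathfrak p\subset R$, $\hat R_{\mathfrak q}$ is regular if and only if $R_{\mathfrak p}$ is. Thus $\hat Y$ is, as a set, the preimage of $Y$; this gives the left arrow of the square. The completion of an excellent normal local domain is a normal domain.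
6. *Divisors.* For a normal Noetherian domain $B$, $\operatorname{Cl}(B)$ is the group of divisors modulo the divisors $\operatorname{div}(c)$, $c\in\operatorname{Frac}(B)^*$. A divisorial ideal is determined by its divisor. So a height-one prime has class $0$ if and only if it is principal, and if $J,I$ are height-one primes with $J-I=\operatorname{div}(\psi)$, then $J=\psi I$.

Here is the class group example that proves Theorem A later. Let $\operatorname{char}k\neq2$ and $B=k[x,y,z]_{(x,y,z)}/(z^2-xy)$, with maximal ideal $\mathfrak n$. The ideal $I=(x,z)$ is prime, since $B/I=k[y]_{(y)}$. As $z^2-xy$ has no linear term, $x$ and $z$ are independent in $\mathfrak n/\mathfrak n^2$, so $I$ needs two generators and $[I]\ne 0$. In $B_I$ the element $y$ is a unit, so $x=z^2/y$ has valuation $2$. Since $I$ is the only height-one prime containing $x$, $2I=\operatorname{div}(x)$. So $[I]$ has order exactly $2$.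

## 3. Dimension at most one, normal surfaces, and a prime that splits

**Proof of Theorem C(2).** If $\dim R=0$, then $R=\hat R$ and $g$ is the identity. Let $\dim R=1$ and $\alpha\in\ker g$. Every prime is maximal or minimal, so $\alpha=\sum c_{\mathfrak p}[R/\mathfrak p]+c[R/\mathfrak m]$, summed over the minimal primes.

Fix $\mathfrak p$ and choose $\mathfrak q\subset\hat R$ minimal among the primes over $\mathfrak p$. It is a minimal prime of $\hat R$: if $\mathfrak q'\subseteq\mathfrak q$, then $\mathfrak q'\cap R\subseteq\mathfrak p$, so $\mathfrak q'\cap R=\mathfrak p$ and $\mathfrak q'=\mathfrak q$. No other minimal prime of $R$, and not $\mathfrak m$, is contained in $\mathfrak q\cap R=\mathfrak p$. So the length of $g(\alpha)$ at $\mathfrak q$ is $c_{\mathfrak p}\,\ell(\hat R_{\mathfrak q}/\mathfrak p\hat R_{\mathfrak q})$, with a positive finite length. Hence $c_{\mathfrak p}=0$ for all $\mathfrak p$, and $\alpha=c[R/\mathfrak m]$. If $R$ is not regular, then $\mathfrak m\in\operatorname{Sing}X$ and $\alpha\in\operatorname{im}f$. If $R$ is regular, it is a discrete valuation ring, $[R/\mathfrak m]=0$,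 and $\alpha=0$. $\square$

**Normal surfaces, by counting generators.** The natural approach in dimension $2$ is to restrict to the regular open set $U=X\setminus Y$: by fact 2 it would suffice that $G(U)\to G(\hat U)$ be injective, where $\hat U=\hat X\setminus\hat Y$. Let us see this work for an excellent normal local domain $B$ of dimension $2$ that is not regular, so that $U$ is the punctured spectrum. Let $\alpha\in\ker g$. On $U$ we may write $\alpha|_U=c[\mathcal O_U]+\sum n_{\mathfrak p}[\mathcal O_U/\mathfrak p]$ with $\mathfrak p$ of height one. Taking ranks on $\hat U$ gives $c=0$. Since $\hat U$ is regular and quasi-affine, coherent sheaves on it have finite resolutions by vector bundles, so $\det$ is defined on $G(\hat U)$. Applied to $\sum n_{\mathfrak p}([\mathcal O]-[\mathfrak p\mathcal O])=0$, it shows that $\prod(\mathfrak p\mathcal O_{\hat U})^{n_{\mathfrak p}}$ is trivial. Let $\mathfrak a$ be the divisorial fractional ideal of $B$ with divisor $\sum n_{\mathfrak p}\mathfrak p$. Then $\mathfrak a\hat B$ is divisorial (flat base change preserves reflexive modules), and it is trivial on $\hat U$,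 so it is principal. The minimal number of generators does not change under completion. So $\mathfrak a=cB$ is principal; write $c=s/t$ with $s,t\in B$. Then $\sum n_{\mathfrak p}[\mathcal O_U/\mathfrak p]=[\mathcal O_U/s]-[\mathcal O_U/t]=0$. So $\alpha|_U=0$ and $\alpha\in\operatorname{im}f$.

**Where this stops.** The argument used a local ring $B$ whose divisors are exactly those of $U$. Suppose instead that $U=\operatorname{Spec}B_a$ for a normal local domain $B$ of dimension $2$ and a prime element $a$. Deleting $V(a)$ costs nothing in $B$: $\operatorname{Cl}(B_a)=\operatorname{Cl}(B)/\langle aB\rangle=\operatorname{Cl}(B)$. But in $\hat B$ the element $a$ may cease to be prime. If $J$ is a height-one prime of $\hat B$ containing $a$, then $[J]$ becomes zero in $\operatorname{Cl}(\hat B_a)$, although $J$ need not be principal. If there is a height-one prime $I\not\ni a$ of $B$ with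
$$I\hat B\cong J\quad\text{and}\quad [I]\ne 0\text{ in }\operatorname{Cl}(B), \tag{1}$$
then the class of $I$ survives on $U$ and dies on $\hat U$. Counting generators does not help, because only $I\hat B_a$, over a non-local ring, becomes principal.

To exploit (1) we need a local ring $R$ whose singular locus is the image of $V(a)$ with complement $\operatorname{Spec}B_a$. We obtain it by pinching $\operatorname{Spec}B$ along the curve $V(a)$. We also need a class in $\ker g$ itself, not merely one that dies on $\hat U$; a correction supported on the pinched curve will do this.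

## 4. Pinching a double cover along a curve

Let $\operatorname{char}k\ne2$, $F\in k[x,y]$, $q\in xk[x]$, and $a:=q(x)-y$, so that $k[x,y]=k[x,a]$. We treat two cases together.

- Case I: $F=xy$, $q=x+x^2$. Then $F(x,q)=x^2(1+x)$; put $e=1$, $w=1+x$, $I=(x,z)$.
- Case II ($\operatorname{char}k=0$): $F=x(y^3-x^2y+x^3)$, $q=x^2$. Then $F(x,q)=x(x^6-x^4+x^3)=x^4(1-x+x^3)$; put $e=2$, $w=1-x+x^3$, $I=(y,z-x^2)$.

In both cases $F$ is a squarefree form, $F(x,q)=x^{2e}w$ and $w(0)=1$. Also $w$ is not a square in $k(x)$, its degree being odd. But since $2$ is invertible, $w=\sigma^2$ for a unique $\sigma\in k[[x]]$ with $\sigma(0)=1$. So the curve $z^2=F(x,q(x))=x^{2e}w$ is irreducible, while over $k[[x]]$ it breaks into two branches $z=\pm x^e\sigma$. This is the splitting we want. Put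
$$A_0=k[x,a,b]/(b^2-a^2F),\qquad B_0=k[x,y,z]/(z^2-F),\qquad A_0\to B_0,\quad b\mapsto az.$$

**Step 1: compare $A_0$ with $B_0$.** The purpose is to see that $A_0$ is $B_0$ pinched along $a=0$. As $k[x,a]$-modules, $A_0$ is free on $1,b$ and $B_0$ is free on $1,z$. So $A_0\hookrightarrow B_0$ with image $k[x,a]\oplus az\,k[x,a]$, and
$$aB_0=(a,b)A_0,\qquad A_0/aB_0=k[x],\qquad B_0/A_0\cong k[x,a]z/a\,k[x,a]z\cong A_0/aB_0. \tag{2}$$
In words: $B_0/aB_0=k[x]\oplus k[x]z$, and $A_0$ consists of the elements of $B_0$ whose restriction to $a=0$ lies in $k[x]$. The curve $a=0$ in $\operatorname{Spec}B_0$, a double cover of the $x$-line, is folded onto that line.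

**Step 2: localize and complete.** Let $R=(A_0)_{(x,a,b)}$ and $B=B_0\otimes_{A_0}R$, which is finite over $R$. Since $q(0)=0$, we have $B_0/(x,a,az)B_0=k[z]/(z^2)$, which is local. So $B$ is local, $B=(B_0)_{(x,y,z)}$; call its maximal ideal $\mathfrak n$. Since $\mathfrak mB$ is $\mathfrak n$-primary,
$$\hat B:=B\otimes_R\hat R=k[[x,y,z]]/(z^2-F).$$
Put $P:=aB=(a,b)R$. In Case I, $R$ is the ring of Theorem A; in Case II it is $R_0$ of Theorem B.

**Step 3: the geometry of $R$ and $B$.** We collect five facts.

(i) *$B$ is a normal domain, $B_{\mathfrak q}$ is regular for $\mathfrak q\ne\mathfrak n$, and likewise $\hat B$.* In both cases $x$ divides $F$ exactly once, so $F$ is not a square in $k(x,y)$. Hence $B_0$, free over $k[x,y]$, is a domain. A non-smooth point of $z^2=F$ over $\bar k$ has $2z=0$, hence $z=F=0$, and $F_x=F_y=0$. The form $F$ is a product of pairwise non-proportional linear forms over $\bar k$ (in Case II because $t^3-t+1$ has discriminant $4-27=-23\ne0$). At a zero of $F$ other than the origin exactly one factor $\lambda$ vanishes; writing $F=\lambda h$, the differential there is $h\,d\lambda\ne 0$.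 So only the origin is not smooth. A hypersurface is $S_2$, so Serre's criterion gives normality. Fact 5 of Section 2 gives the statement for $\hat B$.

(ii) *$aB$ is prime in $B$, $P$ is prime in $R$, and $R/P=k[x]_{(x)}$.* The ring $B/aB$ is a localization of $k[x,z]/(z^2-x^{2e}w)$, which is a domain because $x^{2e}w$ is not a square in $k(x)$. Since $aB\subseteq R$, $P=aB\cap R$ is prime, and (2) gives $R/P$.

(iii) *$R_a=B_a$ and $V(aR)=V(P)$.* The first holds since $aB\subseteq R$, the second since $P^2=a\cdot aB\subseteq aR$.

(iv) *$\operatorname{Sing}(\operatorname{Spec}R)=V(P)=\{P,\mathfrak m\}$.* Outside $V(P)$ the ring is $B_a$, regular by (i). Suppose the one-dimensional domain $R_P$ were regular, hence normal. Then $B\otimes_RR_P$, which is integral over $R_P$ in the same fraction field, would equal $R_P$. But $B/R\cong R/P$ by (2), and $(R/P)_P\neq0$. So $R_P$ is not regular, and hence neither is $R$.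

(v) *$I$ is a height-one prime of $B$ with $a\notin I$.* In Case I, $B/I=k[y]_{(y)}$ and $a\mapsto -y$. In Case II, $z^2-F\equiv z^2-x^4$ modulo $y$, so $B/I=k[x]_{(x)}$, and $a\mapsto x^2$.

In particular $R$ is a two-dimensional hypersurface domain with singular locus of dimension $1$.

**Step 4: the branch and the class.** Let $J=(y-q(x),\,z-x^e\sigma)\hat B$. It is the kernel of $\hat B\twoheadrightarrow k[[x]]$, $x\mapsto x$, $y\mapsto q(x)$, $z\mapsto x^e\sigma$, which is well defined since $(x^e\sigma)^2=F(x,q)$. So $J$ is a height-one prime, one branch of the split curve, and $a\in J$. Define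
$$\alpha:=[B/I]-[R/P]\in G(R). \tag{3}$$
The first term carries the class of $I$. The second lies in $\operatorname{im}(f)$ by (iv); it is the correction that makes $\alpha$ vanish in $G(\hat R)$.

**Lemma 1.** If $J\cong I\hat B$ as $\hat B$-modules, then $g(\alpha)=0$.

*Proof.* In $G(\hat R)$,
$$[\hat B/I\hat B]=[\hat B]-[I\hat B]=[\hat B]-[J]=[\hat B/J].$$
On $\hat B/J=k[[x]]$ the elements $a$ and $b=az$ act as $0$. So it is a module over $\hat R/P\hat R=k[[x]]$, and the map $\hat R/P\hat R\to\hat B/J$ is the identity of $k[[x]]$: each branch maps isomorphically to the $x$-line. Hence $\hat B/J\cong\hat R/P\hat R$ over $\hat R$, and $g(\alpha)=[\hat B/I\hat B]-[\hat R/P\hat R]=0$. $\square$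

**Lemma 2.** If $n\alpha\in\operatorname{im}(f)$, then $n[I]=0$ in $\operatorname{Cl}(B)$.

*Proof.* By (iii) and (iv), $X\setminus Y=\operatorname{Spec}B_a$, and $(R/P)_a=0$. So by fact 2 of Section 2, $n[B_a/I_a]=0$ in $G(B_a)$. The ring $B_a$ is a regular domain of dimension at most $1$, since $a\in\mathfrak n$. So $G(B_a)=K_0(B_a)$ and $I_a$ is invertible. Applying $\det$ to $n([B_a]-[I_a])=0$ shows that $I_a^n=cB_a$ for some $c\in\operatorname{Frac}(B)^*$. So $n\cdot I-\operatorname{div}(c)$ is supported on height-one primes containing $a$. The only such prime is $aB=\operatorname{div}(a)$. Hence $n\cdot I=\operatorname{div}(ca^m)$ for some $m\in\mathbb Z$. $\square$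

It remains, in each case, to prove (1): $I\hat B\cong J$ and $[I]$ is nonzero, or of infinite order.

## 5. The quadric cone: proof of Theorem A

We are in Case I: $z^2=xy$, $I=(x,z)$, $\sigma^2=1+x$, $J=(y-x-x^2,\ z-\sigma x)$.

**Step 1: $J\cong I\hat B$.** We look for an explicit multiplier. Let $\theta=z/x-\sigma\in\operatorname{Frac}(\hat B)$; it is nonzero since $1,z$ is a basis of $\hat B$ over $k[[x,y]]$. As $z^2=xy$,
$$\theta x=z-\sigma x,\qquad \theta z=y-\sigma z=(y-\sigma^2x)-\sigma(z-\sigma x)=(y-x-x^2)-\sigma(z-\sigma x).$$
So $\theta I\hat B=(z-\sigma x,\;y-x-x^2)=J$. By Lemma 1, $\alpha\in\ker g$.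

**Step 2: $\alpha\notin\operatorname{im}f$.** Otherwise Lemma 2 with $n=1$ would make the height-one prime $I$ principal. But $I$ needs two generators, as computed at the end of Section 2. $\square$

This failure is only $2$-torsion modulo $\operatorname{im}f$. Indeed $B/xB$ is a localization of $k[y,z]/(z^2)$; its submodule generated by $z$ and the quotient by it are both isomorphic to $B/I$. Since $[B/xB]=0$, we get $2[B/I]=0$ in $G(R)$, so $2\alpha=-2[R/P]\in\operatorname{im}f$. For a failure that persists after $\otimes\,\mathbb Q$ we need $[I]$ of infinite order. This is what Case II supplies.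

## 6. A point of infinite order on an elliptic curve: Theorem B for $j=0$

Now $F=x(y^3-x^2y+x^3)$, $I=(y,z-x^2)$, $J=(y-x^2,z-x^2\sigma)$. There is no evident multiplier, so we compare $I\hat B$ and $J$ on a resolution, where both become curves through the same point of an elliptic curve. Write $h(t)=F(1,t)=t^3-t+1$; note $\sigma^2=w=h(x)$.

**Step 1: the curve $E$.** This step sets up the exceptional curve and a vanishing statement. Let $\tau:E\to\mathbb P^1$ be the double cover $\omega^2=F(1,t)$, $\omega'^2=F(t',1)$ with $t'=1/t$, $\omega'=\omega/t^2$. It is smooth because $F$ is squarefree, and $\tau_*\mathcal O_E=\mathcal O\oplus\mathcal O(-2)$. So $E$ is geometrically connected of genus $1$. Let $L=\tau^*\mathcal O(1)$, of degree $2$. Then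
$$H^1(E,L^n)=H^1(\mathbb P^1,\mathcal O(n)\oplus\mathcal O(n-2))=0\qquad(n\ge 1). \tag{4}$$

**Step 2: the resolution.** Let $\tilde X_0=E\times_{\mathbb P^1}\mathrm{Bl}_0\mathbb A^2$, that is,
$$\tilde X_0=\operatorname{Spec}k[x,t,\omega]/(\omega^2-F(1,t))\ \cup\ \operatorname{Spec}k[y,t',\omega']/(\omega'^2-F(t',1)),$$
with $y=xt$. It maps to $\operatorname{Spec}B_0$ by $z=x^2\omega=y^2\omega'$, since $x^4F(1,t)=F(x,xt)$. It is finite over $\mathrm{Bl}_0\mathbb A^2$, so proper over $\mathbb A^2$, hence proper over $\operatorname{Spec}B_0$. Over $D(x)$ we recover $t=y/x$ and $\omega=z/x^2$, and similarly over $D(y)$. So the map is an isomorphism over $D(x)\cup D(y)$, which is $\operatorname{Spec}B_0$ minus the origin. The ideal $(x,y,z)\mathcal O$ is generated by $x$ on the first chart and by $y=tx$ on the second. So the scheme-theoretic fibre over the origin is the Cartier divisor $E$. The generators $x$ and $y=tx$ glue like the coordinate sections of $\mathcal O(1)$, so $I_E|_E\cong L$.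

Let $\tilde X=\tilde X_0\times_{\operatorname{Spec}B_0}\operatorname{Spec}\hat B$. By flatness of $B_0\to\hat B$, $\tilde X$ is proper over $\hat B$ with closed fibre the Cartier divisor $E$, and
$$\hat{\mathfrak n}\mathcal O_{\tilde X}=I_E,\qquad I_E^n/I_E^{n+1}\cong L^n,\qquad \tilde X\setminus E=\operatorname{Spec}\hat B\setminus\{\hat{\mathfrak n}\}.$$
The scheme $\tilde X$ is regular: off $E$ by (i) of Section 4, and at points of $E$ because a local ring is regular if its quotient by a nonzerodivisor in the maximal ideal is regular. Since $E$ is Cartier, $\tilde X\setminus E$ is dense. So $\tilde X$ is integral.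

**Step 3: line bundles on $\tilde X$ are detected on $E$.** We claim that a line bundle $N$ on $\tilde X$ with $N|_E\cong\mathcal O_E$ is trivial. Let $E_n$ be defined by $I_E^{n+1}=\hat{\mathfrak n}^{n+1}\mathcal O_{\tilde X}$. From
$$0\to L^n\otimes N|_E\to N|_{E_n}\to N|_{E_{n-1}}\to 0$$
and $H^1(E,L^n\otimes N|_E)=H^1(E,L^n)=0$ from (4), a nowhere zero section of $N|_E$ lifts compatibly to all $N|_{E_n}$. By the theorem on formal functions, and since $\hat B$ is complete, it lifts to $s\in H^0(\tilde X,N)$. The zero locus of $s$ has closed image in $\operatorname{Spec}\hat B$. If it were nonempty, the image would contain the closed point and the zero locus would meet $E$, which is impossible. So $s$ trivializes $N$.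

**Step 4: $J\cong I\hat B$.** We lift the two curves and compare them on $E$. Let $D=V(I\hat B)$, the image of $\operatorname{Spec}k[[x]]$ under $y=0$, $z=x^2$, and let $C_1=V(J)$, the image under $y=x^2$, $z=x^2\sigma$. These closed immersions lift to the first chart by
$$(x,t,\omega)=(x,0,1)\quad\text{and}\quad(x,t,\omega)=(x,x,\sigma),$$
where $1=h(0)$ and $\sigma^2=h(x)$. The lifts are closed immersions because $\tilde X\to\operatorname{Spec}\hat B$ is separated. Their images $D'$ and $C_1'$ are prime divisors on $\tilde X$. Since $I_E=(x)$ on this chart, both meet $E$ scheme-theoretically in the reduced point $p=(t,\omega)=(0,1)$. So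
$$\mathcal O(D')|_E\cong\mathcal O_E(p)\cong\mathcal O(C_1')|_E.$$
By Step 3, $\mathcal O_{\tilde X}(C_1'-D')$ is trivial. So there is $\psi\in\operatorname{Frac}(\hat B)^*$ with $\operatorname{div}(\psi)=C_1-D$ on the punctured spectrum of $\hat B$, and $J=\psi I\hat B$ by fact 6 of Section 2. By Lemma 1, $g(\alpha)=0$.

**Step 5: $[I]$ has infinite order in $\operatorname{Cl}(B)$.** Suppose $n\cdot I=\operatorname{div}(c)$ with $c\in\operatorname{Frac}(B)^*$. Since $I\hat B$ is the prime of $D$, $\operatorname{div}_{\tilde X}(c)=nD'+mE$ for some $m$. Restrict $\mathcal O(nD'+mE)\cong\mathcal O$ to $E$, using $\mathcal O(-E)|_E=I_E|_E\cong L$; this gives $\mathcal O_E(np)\cong L^m$, so $n=2m$. The section $y$ of $L$ vanishes exactly where $t=0$, that is, on $p+\iota p$ with $\iota p=(0,-1)$. So $L\cong\mathcal O_E(p+\iota p)$ and $2m\,p\sim m(p+\iota p)$, that is, $m\,p\sim m\,\iota p$.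

Take the point at infinity as origin of the elliptic curve $\omega^2=t^3-t+1$. Then $\iota p=-p$, so $2m\,p=0$ in $E(k)$. Now $p\in E(\mathbb Q)$. The tangent slope at $p$ is $(3\cdot0-1)/(2\cdot 1)=-\tfrac12$, so the $t$-coordinate of $2p$ is $(-\tfrac12)^2-0=\tfrac14$, which is not an integer. By the Nagell–Lutz theorem, torsion points of $E(\mathbb Q)$ other than the origin have integral coordinates. So $2p$, and hence $p$, is not torsion. Therefore $m=0$ and $n=0$.

By Lemma 2, $n\alpha\notin\operatorname{im}f$ for all $n\ne 0$. With $R_0=R$ and $\alpha_0=\alpha$ this is Theorem B for $j=0$.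

## 7. Adjoining variables: examples in every dimension $d\ge 2$

Let $R'=R_0[t_1,\dots,t_r]_{(\mathfrak m,t)}$, of dimension $2+r$. Put $B'=B\otimes_{R_0}R'$; since $B'/(\mathfrak m,t)B'=B/\mathfrak mB$ is local, $B'=B[t]_{(\mathfrak n,t)}$, a normal local domain. Let $\alpha'=[B'/IB']-[R'/PR']$ be the flat pullback of $\alpha$, and write $f',g'$ for the maps of $R'$.

**Step 1: $\alpha'\in\ker g'$.** The map $R_0\to R'\to\widehat{R'}$ factors through the flat maps $R_0\to\hat R_0\to\hat R_0[[t]]=\widehat{R'}$, and $g(\alpha)=0$.

**Step 2: the singular locus.** This prepares the analogue of Lemma 2. The map $R_0\to R'$ is flat with regular fibres, so $\operatorname{Sing}R'$ is the preimage of $V(P)$. Its complement is $\operatorname{Spec}R'_a=\operatorname{Spec}B'_a$, which is regular. The ideals $aB'$ and $IB'$ are prime, since $B'/aB'$ and $B'/IB'$ are localizations of polynomial rings over domains.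

**Step 3: no multiple lies in the image.** Suppose $n\alpha'\in\operatorname{im}f'$ with $n>0$. In $G(B'_a)=K_0(B'_a)$ we get $n([B'_a]-[IB'_a])=0$, where $IB'_a$ is invertible because $I_a$ is. Taking determinants, and using that $aB'$ is the only height-one prime containing $a$, the divisor $n\cdot IB'$ is principal, as in Lemma 2. Let $I^{(n)}$ be the divisorial ideal of $B$ with divisor $n\cdot I$. By flatness $I^{(n)}B'$ is the divisorial ideal with divisor $n\cdot IB'$, so it is principal. Since $B\to B'$ is flat and local, minimal numbers of generators are preserved. So $I^{(n)}$ is principal, against Step 5 of Section 6.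

This proves the last sentence of Theorem B. These rings are not normal, because $R'_{PR'}$ is one-dimensional and not regular. Normal and factorial examples need another construction.

## 8. From $\phi$ to $uv+\phi$: Theorem B for $j\ge 1$

Let $S$ be an excellent regular local ring, $0\ne\phi\in\mathfrak m_S$, $R=S/\phi$, with maximal ideal $\mathfrak m$. Put
$$Q=S[u,v]/(uv+\phi),\qquad R^\#=Q_{(\mathfrak m_S,u,v)}.$$
Then $R^\#$ is a hypersurface over $S[u,v]_{(\mathfrak m_S,u,v)}$, and $\dim R^\#=\dim R+2$. The rings $Q$ and $R^\#$ are domains: $uv+\phi$ is linear in $u$ over the factorial ring $S[v]$, and it is primitive, since the prime $v$ does not divide $\phi$. We have $Q/(u)=R[v]$ and $Q/(u,v)=R$, and $u$ is a nonzerodivisor. Let $s:\operatorname{Spec}R\hookrightarrow\operatorname{Spec}Q$ be the closed immersion $u=v=0$.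

**Step 1: the singular locus does not grow.** We show $\operatorname{Sing}(\operatorname{Spec}Q)=s(\operatorname{Sing}R)$, hence $\operatorname{Sing}(R^\#)=s(\operatorname{Sing}R)$. The rings $Q_u\cong S[u^{\pm1}]$ and $Q_v\cong S[v^{\pm1}]$ are regular. The remaining primes come from $\mathfrak q'=(\mathfrak p',u,v)$ with $\phi\in\mathfrak p'$. The local ring of $Q$ there is singular if and only if $uv+\phi\in\mathfrak q'^2S[u,v]_{\mathfrak q'}$, that is, if and only if $\phi$ lies in this ideal. Setting $u=v=0$ maps $\mathfrak q'^2S[u,v]_{\mathfrak q'}$ onto $\mathfrak p'^2S_{\mathfrak p'}$, so the condition is $\phi\in\mathfrak p'^2S_{\mathfrak p'}$. That is the condition for $R$ to be singular at $\mathfrak p'/\phi$.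

For $\alpha\in G(R)$ let $\alpha^\#\in G(R^\#)$ be its image under flat pullback to $R[v]_{(\mathfrak m,v)}=R^\#/uR^\#$ followed by pushforward to $R^\#$. Write $f^\#,g^\#$ for the maps attached to $R^\#$.

**Proposition 3.** Let $\alpha\in\ker g$. Then $\alpha^\#\in\ker g^\#$. If $n\alpha^\#\in\operatorname{im}f^\#$, then $n\alpha=0$ in $G(R)$.

**Step 2: $\alpha^\#\in\ker g^\#$.** We have $\widehat{R^\#}/u=\hat R[[v]]$, and $R\to R[v]_{(\mathfrak m,v)}\to\hat R[[v]]$ factors through $\hat R$. Pushforward commutes with flat base change. So $g^\#(\alpha^\#)$ is the pushforward of the pullback of $g(\alpha)=0$ to $\hat R[[v]]$, and it vanishes.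

For the second claim we want to recover $\alpha$ from $\alpha^\#$. The first idea is to intersect with the divisor $u=0$, sending $N$ to $[N/uN]-[\mathrm{Tor}_1^Q(N,Q/u)]$. This fails at once: for $N=M[v]$, on which $u$ acts as zero, both terms are $[M[v]]$ and the result is $0$, because the conormal module $(u)/(u^2)$ is free. The remedy is to complete the lines $\operatorname{Spec}R[v]$ to projective lines, inside a scheme where the conormal bundle is $\mathcal O(1)$.

**Step 3: the scheme $W$.** Let $W\subset\mathbb P^1_{S[u]}=\operatorname{Proj}S[u][T_0,T_1]$ be given by $uT_1+\phi T_0=0$. With $v=T_1/T_0$ and $t=T_0/T_1$,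
$$W=\operatorname{Spec}Q\ \cup\ \operatorname{Spec}S[t],\qquad u=-\phi t\text{ on the second chart.}$$
The second chart is regular, so $\operatorname{Sing}W=s(\operatorname{Sing}R)$. Let $i:Z\hookrightarrow W$ be the preimage of $V(u,\phi)=\operatorname{Spec}R$. Then $Z=\mathbb P^1_R$; let $\pi:Z\to\operatorname{Spec}R$ be the projection. The ideal $I_Z=(u,\phi)$ is $(u)$ on $\operatorname{Spec}Q$ and $(\phi)$ on $\operatorname{Spec}S[t]$. So $Z$ is Cartier, and since $u/(-\phi)=T_0/T_1$, $I_Z|_Z\cong\mathcal O_Z(1)$. The map $s$ is the section $T_1=0$ of $Z$, so $s(\operatorname{Spec}R)$ is closed in $W$. Put $w_0=s(\mathfrak m)$; then $\mathcal O_{W,w_0}=R^\#$.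

**Step 4: a homomorphism $\rho:G(W)\to G(R)$.** This is the repaired intersection map. Put
$$\rho(N)=\pi_*\big([Li^*N]\cdot[\mathcal O_Z(-1)]\big),\qquad [Li^*N]=[N\otimes\mathcal O_Z]-[\mathrm{Tor}_1^{\mathcal O_W}(N,\mathcal O_Z)].$$
It is additive by the long exact sequence, as $\mathcal O_Z$ has the resolution $0\to I_Z\to\mathcal O_W\to\mathcal O_Z\to0$ by line bundles.

(a) *Values on $i_*\pi^*M$.* For $\mathcal M$ coherent on $Z$, the map $I_Z\otimes\mathcal M\to\mathcal M$ is zero, so $\mathrm{Tor}_1(i_*\mathcal M,\mathcal O_Z)=\mathcal M\otimes I_Z|_Z=\mathcal M(1)$ and $[Li^*i_*\mathcal M]=[\mathcal M]-[\mathcal M(1)]$. The Čech complex gives $R\pi_*(\pi^*M(\ell))=M,\ 0,\ M[-1]$ for $\ell=0,-1,-2$. Therefore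
$$\rho(i_*\pi^*M)=0-[M]=-[M],\qquad \rho(i_*\pi^*M(-1))=-[M]-0=-[M]. \tag{5}$$

(b) *Values on $s_*M$.* On $Z$ there is the exact sequence $0\to\pi^*M(-1)\xrightarrow{T_1}\pi^*M\to s_*M\to 0$: on $\operatorname{Spec}R[v]$ it is multiplication by $v$ on $M[v]$, and $T_1$ is invertible on the other chart. By (5), $\rho(s_*M)=0$.

(c) *If $\operatorname{Supp}N\cap\operatorname{Sing}W=\emptyset$, then $\rho(N)\in\mathbb Z[R]$.* At each point of its support $N$ lives over a regular local ring, so $N$ is a perfect complex on $W$, and $\mathcal K=Li^*N\otimes\mathcal O_Z(-1)$ is perfect on $\mathbb P^1_R$. Then $R\pi_*\mathcal K$ is perfect over $R$ (SGA 6, Exp. III, Prop. 4.8). Here this is easy to see directly. $R\pi_*\mathcal K$ is computed from the values of $\mathcal K$ on the two standard charts and on their intersection. On each of these affine schemes, which are flat over $R$, $\mathcal K$ is a bounded complex of finitely generated projective modules, hence of flat $R$-modules. So $R\pi_*\mathcal K$ has finite Tor-dimension over $R$; its cohomology is bounded and finitely generated; hence it is perfect. As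 $R$ is local, it is isomorphic to a bounded complex of finite free modules, and its class, which is $\rho(N)$, lies in $\mathbb Z[R]$.

(d) *If $\xi\in G(W)$ maps to $0$ in $G(\mathcal O_{W,w_0})=G(R^\#)$, then $\rho(\xi)\in\mathbb Z[R]$.* Modules and exact sequences spread out from the local ring to open neighbourhoods, so $G(\mathcal O_{W,w_0})=\varinjlim G(U)$ over open $U\ni w_0$, and $\xi|_U=0$ for some $U$. By localization $\xi$ is a combination of classes of sheaves $N$ with $w_0\notin\operatorname{Supp}N$. For such $N$, $\operatorname{Supp}N\cap s(\operatorname{Spec}R)$ is a closed subset of the local scheme $s(\operatorname{Spec}R)$ missing its closed point $w_0$. So it is empty. Since $\operatorname{Sing}W\subset s(\operatorname{Spec}R)$, (c) applies.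

**Step 5: conclusion.** We apply $\rho$ to a lift of the relation $n\alpha^\#\in\operatorname{im}f^\#$. By Step 1, primes in $\operatorname{Sing}R^\#$ contain $u$ and $v$, so $\operatorname{im}f^\#$ is generated by the images of $[s_*(R/\mathfrak p)]$, $\mathfrak p\in\operatorname{Sing}R$. Also $\alpha^\#$ is the image of $i_*\pi^*\alpha\in G(W)$, since $i_*\pi^*M$ restricts to $M[v]$ on $\operatorname{Spec}Q$. So for suitable integers $c_l$ the class
$$n\,i_*\pi^*\alpha-\sum_l c_l[s_*(R/\mathfrak p_l)]$$
maps to $0$ in $G(R^\#)$. By (d), (5) and (b), $-n\alpha\in\mathbb Z[R]$, say $n\alpha=r[R]$. Then $r[\hat R]=n\,g(\alpha)=0$, so $r=0$ by fact 3 of Section 2, and $n\alpha=0$. This proves Proposition 3. $\square$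

**Proof of Theorem B for $j\ge1$.** Take $S=k[x,a,b,u_1,v_1,\dots,u_{j-1},v_{j-1}]$ localized at the origin and $\phi$ the equation of $R_{j-1}$. Then $R_j=R_{j-1}^\#$. Put $\alpha_j=\alpha_{j-1}^\#$. By Section 6, $\alpha_0\in\ker g$ and no nonzero multiple of it lies in $\operatorname{im}f$; in particular it has infinite order. If $\alpha_{j-1}\in\ker g$ has infinite order, Proposition 3 gives $\alpha_j\in\ker g$, and $n\alpha_j\in\operatorname{im}f$ implies $n\alpha_{j-1}=0$, hence $n=0$. In particular $\alpha_j$ has infinite order, and the induction continues.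

The ring $R_j$ is a hypersurface domain, $\dim R_j=2j+2$, and $\operatorname{Sing}R_j$ is homeomorphic to $\operatorname{Sing}R_0=\{P,\mathfrak m\}$, of dimension $1$. Its non-closed point has height $2j+1$, so $R_j$ is regular in codimension $\le 2j$. For $j\ge1$ it is $S_2$ and regular in codimension one, hence normal. For $j\ge2$ it is a complete intersection regular in codimension $\le3$, hence factorial (Grothendieck, SGA 2, Exp. XI, Cor. 3.14). $\square$

The same induction can start from Theorem A. Let $\operatorname{char}k\ne2$ and let $\alpha_0$ be the class of Section 5. If $\alpha_{j-1}\in\ker g\setminus\operatorname{im}f$, then $\alpha_{j-1}\ne0$, so Proposition 3 with $n=1$ gives $\alpha_j\in\ker g\setminus\operatorname{im}f$ for the rings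
$$k[x,a,b,u_\bullet,v_\bullet]_{(x,a,b,u_\bullet,v_\bullet)}\big/\big(b^2-a^2x(x+x^2-a)+\textstyle\sum u_iv_i\big).$$

## 9. Isolated singularities and the singularity category: Theorem C(1)

Now let $R$ be excellent with $\dim\operatorname{Sing}R\le0$, so $R_{\mathfrak p}$ is regular for $\mathfrak p\ne\mathfrak m$. A prime of $\hat R$ over $\mathfrak m$ contains $\mathfrak m\hat R=\hat{\mathfrak m}$. So by fact 5 of Section 2, $\hat R_{\mathfrak q}$ is regular for $\mathfrak q\ne\hat{\mathfrak m}$.

**Definition.** $K_0$ of a triangulated category is generated by isomorphism classes of objects, with $[y]=[x]+[z]$ for every triangle $x\to y\to z\to x[1]$. The singularity category is the Verdier quotient $D_{sg}(R)=D^b(\mathrm{mod}\,R)/\mathrm{Perf}(R)$, where $\mathrm{Perf}(R)$ consists of the complexes isomorphic to bounded complexes of finite free modules.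

Regular local rings have $D_{sg}=0$. For $A=k[\varepsilon]/(\varepsilon^2)$, the sequence $0\to k\to A\to k\to 0$ gives $k\cong k[-1]$ in $D_{sg}(A)$. In general
$$K_0(D_{sg}(R))=G(R)/\mathbb Z[R]. \tag{6}$$
Indeed $K_0(D^b(\mathrm{mod}\,R))=G(R)$ by alternating sums of cohomology; triangles in the quotient are isomorphic to images of triangles; and an isomorphism in the quotient is given by a diagram of maps with perfect cones, whose classes lie in $\mathbb Z[R]$. For the example, (6) gives $\mathbb Z[k]/2[k]$, of order $2$.

The plan is to show that $D_{sg}(R)\to D_{sg}(\hat R)$ is fully faithful and that every object of the target is a direct summand of one in the image, and then to compare $K_0$.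

**Step 1: a formula for Homs.** Let $M,N\in D^b(\mathrm{mod}\,R)$, let $C\to N$ be a resolution by a bounded above complex of finite free modules, and let $C^{\le-n}$ be the quotient complex of terms in degrees $\le -n$. We claim
$$\operatorname{Hom}_{D_{sg}(R)}(M,N)=\varinjlim_n\operatorname{Hom}_{D(R)}(M,C^{\le-n}). \tag{7}$$
By the calculus of fractions the left side is the colimit of $\operatorname{Hom}_{D(R)}(M,N')$ over maps $N\to N'$ with perfect cone. The kernel of $C\to C^{\le-n}$ is a bounded complex of finite free modules, so $N\to C^{\le-n}$ is such a map. For $n\gg0$ the complex $C^{\le-n}$ has cohomology only in degree $-n$, so it is isomorphic to a module placed in that degree. A given perfect complex, represented by a bounded complex of finite free modules, has no term in degree $-n$ for $n\gg0$; so every map from it to $C^{\le-n}$ vanishes. Now let $N\to N'$ have perfect fibre $K$. For $n\gg0$ the composite $K\to N\to C^{\le-n}$ is zero, so $N\to C^{\le-n}$ factors through $N'$. Two such factorizations differ by a map through $K[1]$, which vanishes after increasing $n$. So the $C^{\le-n}$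 are cofinal, which proves (7).

**Step 2: full faithfulness.** The terms on the right of (7) commute with flat base change: represent $M$ by a bounded above complex of finite free modules and $C^{\le -n}$ by a bounded complex of finitely generated modules; then the Hom complex is finitely generated in each degree and compatible with flat base change. Let $H=\operatorname{Hom}_{D_{sg}(R)}(M,N)$. For $\mathfrak p\ne\mathfrak m$, $H_{\mathfrak p}$ is a Hom group in $D_{sg}(R_{\mathfrak p})=0$. So each cyclic submodule of $H$ has support in $\{\mathfrak m\}$, and every element is killed by a power of $\mathfrak m$. Thus $H$ is a union of modules of finite length, and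
$$H=H\otimes_R\hat R=\operatorname{Hom}_{D_{sg}(\hat R)}(\hat M,\hat N).$$
So $D_{sg}(R)\to D_{sg}(\hat R)$ is fully faithful. By the same argument over $\hat R$, Homs in $D_{sg}(\hat R)$ are $\hat{\mathfrak m}$-power torsion.

**Step 3: density.** We show that each $N\in D^b(\mathrm{mod}\,\hat R)$ is, in $D_{sg}(\hat R)$, a direct summand of an object coming from $R$. Let $\mathfrak m=(x_1,\dots,x_r)$. By Step 2 choose $n$ with $x_i^n\cdot\mathrm{id}_N=0$ in $D_{sg}(\hat R)$ for all $i$. With $K(\cdot)$ the Koszul complex, the triangle
$$N\xrightarrow{\ x_1^n\ }N\to N\otimes K(x_1^n)\to N[1]$$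
gives $N\otimes K(x_1^n)\cong N\oplus N[1]$ in $D_{sg}(\hat R)$. On this object $x_2^n$ again acts as $0$, so we may repeat with $x_2,\dots,x_r$. Hence $N$ is a summand of $N\otimes K(x_1^n,\dots,x_r^n)$. The cohomology of this complex is finitely generated and killed by all $x_i^n$, so it has finite length.

It remains to see that complexes with finite length cohomology come from $R$. For $M,M'\in D^b_{fl}(R)$, the subcategory of such complexes, $\operatorname{Hom}_{D(R)}(M,M')$ is finitely generated and vanishes at all $\mathfrak p\ne\mathfrak m$. So it has finite length and does not change under $\otimes\hat R$. Thus $D^b_{fl}(R)\to D^b_{fl}(\hat R)$ is fully faithful, and its essential image is closed under cones and shifts. The image contains all $\hat R$-modules of finite length, since these are $R$-modules of finite length. By truncation, every object of $D^b_{fl}(\hat R)$ is built from shifts of its cohomology modules. So the functor is essentially surjective.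

Hence the essential image of $D_{sg}(R)$ in $D_{sg}(\hat R)$ is a dense triangulated subcategory: every object of $D_{sg}(\hat R)$ is a summand of an object in it.

**Lemma 4** (Thomason, *The classification of triangulated subcategories*, Compositio Math. 105 (1997), Cor. 2.3)**.** Let $\mathcal A$ be a dense strictly full triangulated subcategory of $\mathcal T$. Then $K_0(\mathcal A)\to K_0(\mathcal T)$ is injective.

*Proof.* Every element of $K_0(\mathcal A)$ is the class of an object, since $[a]-[b]=[a\oplus b[1]]$. Let $a\in\mathcal A$ have class $0$ in $K_0(\mathcal T)$. In the free abelian group on isomorphism classes, $[a]$ is a sum of relations $[x]+[z]-[y]$ and of negatives of such relations. Adding up the triangles of each kind gives triangles $x\to y\to z$ and $x'\to y'\to z'$ and an isomorphism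
$$m:=a\oplus y\oplus x'\oplus z'\;\cong\;x\oplus z\oplus y'.$$
Put $U=x\oplus x'$ and $V=z\oplus z'$. Sums of triangles give two triangles with the same middle term up to isomorphism,
$$U\to m\to a\oplus V,\qquad U\to m\to V.$$
The first is the sum of $x\to y\to z$, $x'\to x'\oplus z'\to z'$ and $0\to a\to a$. The second is the sum of $x\to x\oplus z\to z$ and $x'\to y'\to z'$. By density choose $U',V'$ with $U\oplus U',\,V\oplus V'\in\mathcal A$, and add the triangles $U'\to U'\to 0$ and $0\to V'\to V'$ to both. The outer terms are now in $\mathcal A$, so the middle term $m\oplus U'\oplus V'$ is too. In $K_0(\mathcal A)$ its class equals both $[U\oplus U']+[a]+[V\oplus V']$ and $[U\oplus U']+[V\oplus V']$. So $[a]=0$ in $K_0(\mathcal A)$. $\square$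

**Step 4: proof of Theorem C(1).** By Steps 2 and 3, Lemma 4 and (6), the map
$$G(R)/\mathbb Z[R]\longrightarrow G(\hat R)/\mathbb Z[\hat R]$$
is injective. If $g(\alpha)=0$, then $\alpha=r[R]$ for some $r$, and $r[\hat R]=g(\alpha)=0$. By fact 3 of Section 2, $r=0$, so $\alpha=0$. $\square$
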